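# Minimal invariable generating sets: how $m_I(G)$ can exceed $m(G)$

All groups are finite. A conjugate of $g$ is written $xgx^{-1}$. Modules are written additively and acted on from the left.

## 1. Generating sets that survive conjugation

**Definition (minimal generating set).** A generating set of $G$ is *minimal* if no proper subset of it generates $G$. Let $d(G)$ and $m(G)$ be the smallest and the largest size of a minimal generating set.

*Example.* In $S_4$ the set $\{(12),(23),(34)\}$ is a minimal generating set: any two of its elements generate a group of order $6$ or $4$. So $m(S_4)\ge 3$, while $d(S_4)=2$. For the trivial group the empty set generates, and $d=m=0$.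

**Definition (invariable generation).** A subset $\{g_1,\dots,g_d\}$ of $G$ *invariably generates* $G$ if $\langle x_1g_1x_1^{-1},\dots,x_dg_dx_d^{-1}\rangle=G$ for every choice of $x_1,\dots,x_d\in G$. The elements are conjugated independently of each other.

*Example.* $\{(12),(13)\}$ generates $S_3$, but not invariably, since both elements may be replaced by $(12)$. The set $\{(12),(123)\}$ does invariably generate $S_3$: any transposition together with any $3$-cycle generates a group of order divisible by $6$.

**Definition (minimal invariable generating set).** An invariable generating set $X$ is *minimal* if no proper subset of $X$ invariably generates $G$. Let $d_I(G)$ and $m_I(G)$ be the smallest and the largest size of a minimal invariable generating set.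

*Example.* In $S_4$, $\{(123),(1234)\}$ invariably generates: a subgroup containing a $3$-cycle and a $4$-cycle has order divisible by $12$ and contains an odd permutation, so it is $S_4$ (the only subgroup of order $12$ is $A_4$). Hence $d_I(S_4)=2$. The set $\{(12)(34),(12),(123)\}$ is also a minimal invariable generating set. Indeed a subgroup containing a transposition and a $3$-cycle has order divisible by $6$ and is not $A_4$, so it has order $6$ or is $S_4$. A subgroup of order $6$ fixes a point and contains no element of the class of $(12)(34)$. If we delete $(12)(34)$, $(12)$ or $(123)$, the remaining elements lie in $S_3$, in $A_4$, or in a dihedral group of order $8$. So $m_I(S_4)\ge 3$.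

Three simple observations will be used constantly.

* If a subset of $X$ invariably generates $G$, so does $X$. So to prove minimality it suffices to delete one element at a time.
* $X$ **fails** to invariably generate $G\neq 1$ if and only if
$$\text{some maximal subgroup } M \text{ of } G \text{ contains a conjugate of every element of } X. \tag{1}$$
If conjugates of the elements of $X$ generate a proper subgroup, any maximal subgroup above it will do; the converse is clear.
* If $X$ invariably generates $G$ and $N\trianglelefteq G$, then the image of $X$ invariably generates $G/N$, because conjugates in $G/N$ lift to conjugates in $G$.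

## 2. Complements, cocycles and $H^1$

**Definition (complement).** Let $N\trianglelefteq G$. A *complement* of $N$ is a subgroup $K$ with $NK=G$ and $N\cap K=1$. If one exists, $N$ is *complemented* and $G=N\rtimes K$. A *chief factor* of $G$ is a quotient $R_i/R_{i+1}$ in a chief series, that is, a minimal normal subgroup of $G/R_{i+1}$. It is complemented if it has a complement in $G/R_{i+1}$.

*Example.* In $S_4$ the chief series $1<V_4<A_4<S_4$ has three complemented factors. In $C_4$ the subgroup of order $2$ is minimal normal and not complemented.

If $N$ is an abelian minimal normal subgroup of $G$, then $N$ is elementary abelian, and $G$ acts on it by conjugation as on an irreducible module. $N$ acts trivially on itself, so $G/N$ acts, and $G/C_G(N)$ acts faithfully. By the theorems of Schur and Wedderburn, $F=\mathrm{End}_G(N)$ is a finite field, and $N$ is an $F$-vector space.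

**Definition (cocycles).** Let a group $K$ act on a finite abelian group $A$. Elements of $A\rtimes K$ are pairs with $(a,k)(b,l)=(a+kb,\,kl)$. A *cocycle* is a map $\delta:K\to A$ with
$$\delta(kl)=\delta(k)+k\,\delta(l). \tag{2}$$
They form a group $Z^1(K,A)$. For $a\in A$ the *coboundary* $\partial a$ is $\partial a(k)=a-ka$. The quotient of $Z^1(K,A)$ by the coboundaries is $H^1(K,A)$.

From (2) we get $\delta(1)=0$, $\delta(k^{-1})=-k^{-1}\delta(k)$ and $\delta(k^n)=\sum_{i<n}k^i\delta(k)$.

**Complements are cocycles.** If $L$ is a complement of $A$ in $A\rtimes K$, then for each $k\in K$ it contains exactly one element of the form $(\delta(k),k)$, and closure under multiplication is (2). Conversely (2) makes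
$$K_\delta=\{(\delta(k),k):k\in K\}$$
a complement. Conjugating by $(a,1)$ gives
$$(a,1)(b,k)(-a,1)=(b+a-ka,\;k), \tag{3}$$
so $K_\delta$ is carried to $K_{\delta+\partial a}$. Since $A\rtimes K=A\,K_\delta$, every conjugate of $K_\delta$ is a conjugate by some $(a,1)$. Thus conjugacy classes of complements correspond to elements of $H^1(K,A)$.

*Example.* $S_3=\mathbb F_3\rtimes C_2$ with $C_2=\{1,k\}$ acting by $-1$: here $\partial a(k)=2a$ takes all values, so the three complements are conjugate and $H^1=0$. In $C_2\times C_2=\mathbb F_2\rtimes\langle k\rangle$ with trivial action, coboundaries vanish and cocycles are homomorphisms. There are two complements, $\langle(0,k)\rangle$ and $\langle(1,k)\rangle$, they are not conjugate, and $|H^1|=2$.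

**Textbook facts on $H^1$.**

* If $\ell\nmid|K|$ and $A$ is an $\mathbb F_\ell K$-module, then $H^1(K,A)=0$. More generally, restriction of $H^1(K,A)$ to a Sylow $\ell$-subgroup is injective, because corestriction after restriction is multiplication by the index.
* *Inflation–restriction.* For $S\trianglelefteq K$ the sequence $0\to H^1(K/S,A^S)\to H^1(K,A)\to H^1(S,A)$ is exact.
* *Shapiro.* If $K$ permutes $\Omega$ transitively with point stabilizer $B$, then $H^1(K,\mathbb F_\ell[\Omega])\cong H^1(B,\mathbb F_\ell)=\mathrm{Hom}(B,\mathbb F_\ell)$.

## 3. Comparing $m$ and $m_I$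

For every $G$ we have $d_I(G)\ge d(G)$, and the difference can be arbitrarily large: for every $r\ge1$ there is a $G$ with $d(G)=2$ and $d_I(G)\ge r$. For the largest sizes one might hope for the opposite inequality. The question, from Daniele Garzoni and Andrea Lucchini, "Minimal invariable generating sets", arXiv:2203.00726 (2022), is:

> Is $m_I(G)\le m(G)$ for every finite group $G$?

**Abelian groups.** Conjugation does nothing, so $m_I(G)=m(G)$.

**$p$-groups.** Here $G/\Phi(G)$ is elementary abelian, and a set generates $G$ if and only if its image generates $G/\Phi(G)$. The image does not change under conjugation, so generation and invariable generation coincide, and $m_I(G)=m(G)$.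

**The group $A_5$.** The set $\{(123),(124),(125)\}$ generates $A_5$, and any two of its elements generate an $A_4$ fixing a point, so $m(A_5)\ge3$. On the other hand $m_I(A_5)=2$. First, any invariable generating set contains an element of order $3$. Otherwise all its elements have order $1,2,5$, and each is conjugate into a fixed dihedral group of order $10$, since involutions of $A_5$ are all conjugate and subgroups of order $5$ are all conjugate. Second, it contains an element of order $5$, for elements of order $1,2,3$ fix a point and so are conjugate into $A_4$. Third, an element of order $3$ and one of order $5$ always generate $A_5$, because a proper subgroup of order divisible by $15$ would have index at most $4$, and the simple group $A_5$ of order $60$ does not embed in $S_4$. So minimal invariable generating sets of $A_5$ have size exactly $2$.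

These examples all support the inequality. It is nevertheless false.

**Theorem A.** Let $\pi$ be a set of $s\ge 1$ odd primes, at least one of them $\ge 7$, and let $p$ be a prime with $p\equiv 1 \bmod \ell$ for all $\ell\in\pi$ (infinitely many such $p$ exist, by Dirichlet). Let $H=\mathrm{PSL}(2,p)$, $\Omega=\mathbb P^1(\mathbb F_p)$. For $\ell\in\pi$ let $V_\ell$ be the $\mathbb F_\ell H$-module of vectors of coordinate sum $0$ in $\mathbb F_\ell[\Omega]$. Put $V=\bigoplus_{\ell\in\pi}V_\ell$ and $G=V\rtimes H$. Then
$$m(G)=m(H)+s\le s+6,\qquad m_I(G)\ge 2s+1 .$$
So $m_I(G)>m(G)$ whenever $s\ge 6$, and $m_I(G)-m(G)\ge s-5$ is unbounded.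

**Theorem B.** Let $N$ be an abelian minimal normal subgroup of a finite group $G$, and let $F=\mathrm{End}_G(N)$.

1. If $N$ has no complement in $G$, then $m(G)=m(G/N)$ and $m_I(G)=m_I(G/N)$.
2. If $N$ is complemented, then $m(G)=m(G/N)+1$ and
$$m_I(G/N)+1\;\le\; m_I(G)\;\le\; m_I(G/N)+1+\dim_F H^1(G/C_G(N),N).$$

**Corollary C.**
(a) If $R\trianglelefteq G$ is soluble and $H^1(G/C_G(A),A)=0$ for each complemented factor $A$ below $R$ in some chief series of $G$ through $R$, then $m_I(G)-m(G)=m_I(G/R)-m(G/R)$. In particular $m_I(G)=m(G)$ for soluble $G$.
(b) The groups in Theorem A satisfy $2s+1\le m_I(G)\le 2s+5$. Hence $m_I(G)/m(G)\to 2$ as $s\to\infty$, and the upper bound in B(2) is attained with $\dim_F H^1=1$.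

Whether the ratio $m_I(G)/m(G)$ is bounded is not determined here.

We begin with the behavior of $m$ and $m_I$ across one abelian minimal normal subgroup. This proves Theorem B and shows where a counterexample has to be sought.

## 4. How $m$ changes across an abelian minimal normal subgroup

**Lemma 1.** Let $N$ be an abelian minimal normal subgroup of $G$ and let $L\le G$ with $LN=G$. Then $L=G$, or $L$ is a complement of $N$ and a maximal subgroup of $G$. Hence $N$ is complemented if and only if $N\not\le\Phi(G)$.

*Proof.* $L\cap N$ is normalized by $L$ (as $N\trianglelefteq G$) and by $N$ (as $N$ is abelian), hence is normal in $LN=G$. So it is $1$ or $N$. If it is $N$, then $L=LN=G$. If it is $1$, then $L$ is a complement. In that case any $L_1$ with $L\le L_1\le G$ also satisfies $L_1N=G$, so $L_1\cap N$ is $1$ or $N$. If it is $N$, then $L_1=G$; if it is $1$, then $|L_1|=|G/N|=|L|$ and $L_1=L$. So $L$ is maximal.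

If $N\not\le\Phi(G)$, some maximal $M$ does not contain $N$, so $MN=G$ and $M$ is a complement. Conversely a complement is a maximal subgroup not containing $N$. $\square$

**Lemma 2.** Let $N$ be an abelian minimal normal subgroup of $G$. Then $m(G)=m(G/N)$ if $N\le\Phi(G)$, and $m(G)=m(G/N)+1$ otherwise.

*Proof.* **The Frattini case.** If $N\le\Phi(G)$, a set generates $G$ if and only if its image generates $G/N$. So two elements of a minimal generating set cannot have the same image (one could be dropped), and the image is a minimal generating set of $G/N$. Conversely, choosing one preimage of each element of a minimal generating set of $G/N$ gives one of $G$. So the numbers agree.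

**Upper bound in the complemented case.** Let $X$ be a minimal generating set of $G$. Choose $Y\subseteq X$ minimal such that its image generates $G/N$. The images of the elements of $Y$ are distinct and form a minimal generating set of $G/N$, so $|Y|\le m(G/N)$. Put $L=\langle Y\rangle$, so $LN=G$. By Lemma 1, either $L=G$, and then $X=Y$, or $L$ is maximal. In the second case any $x\in X\setminus L$ gives $\langle Y,x\rangle=G$, so $X=Y\cup\{x\}$. Hence $|X|\le m(G/N)+1$.

**Lower bound.** Let $K$ be a complement, $Y$ a minimal generating set of $K$ of size $m(K)=m(G/N)$, and $1\ne n\in N$. Then $Y\cup\{n\}$ generates $G$, since $K$ is maximal and $n\notin K$. Deleting $n$ leaves $K\ne G$. Deleting $y\in Y$ leaves a set whose image does not generate $G/N$. So $m(G)\ge m(G/N)+1$. $\square$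

## 5. The same argument for $m_I$, and the several classes of complements

Let us repeat the upper bound for $m_I$. Write $G=N\rtimes K$, let $X$ be a minimal invariable generating set, and choose $Y\subseteq X$ minimal such that its image invariably generates $G/N$; then $|Y|\le m_I(G/N)$. If $Y$ does not invariably generate $G$, then by (1) some maximal subgroup $M$ contains a conjugate of each $y\in Y$. The image of $M$ in $G/N$ is everything, so $MN=G$, and $M$ is a complement by Lemma 1. Some $x\in X$ has no conjugate in $M$. In Lemma 2 we were done at this moment, because $L=\langle Y\rangle$ was one specific maximal subgroup and $x\notin L$. Here $Y$ does not determine $M$: different choices of conjugates may generate a complement $M'$ that is not conjugate to $M$, and $x$ may well be conjugate into $M'$. One extra element excludes one class of complements, and nothing so far excludes the others.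

If $H^1(K,N)=0$, there is only one class of complements, the argument does finish, and $m_I(G)\le m_I(G/N)+1$. In general we must count how many elements are needed to exclude all classes. Two lemmas say what a single element $(b,k)$ sees.

**Lemma 3.** $(b,k)$ is conjugate in $A\rtimes K$ to an element of $K_\delta$ if and only if $b-\delta(k)\in(1-k)A$.

*Proof.* The element has a conjugate in $K_\delta$ if and only if it lies in a conjugate of $K_\delta$, and each of these is obtained by conjugating with some $(a,1)$. By (3), the element of that conjugate over $k$ is $(\delta(k)+a-ka,k)$. So the condition is $b=\delta(k)+(1-k)a$ for some $a\in A$. $\square$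

**Lemma 4.** Let $A$ be an $\mathbb F_\ell K$-module and $\delta\in Z^1(K,A)$.
(i) If $k\in K$ has order $n$ prime to $\ell$, then $\delta(k)\in(1-k)A$.
(ii) If $\langle h\rangle$ is a Sylow $\ell$-subgroup of $K$ and $\delta$ is not a coboundary, then $\delta(h)\notin(1-h)A$.

*Proof.* (i) We have $0=\delta(k^n)=\sum_{i<n}k^i\delta(k)$. Subtracting this from $n\,\delta(k)$ gives $n\,\delta(k)=\sum_{i<n}(1-k^i)\delta(k)$. Each $1-k^i=(1-k)(1+k+\dots+k^{i-1})$ maps $A$ into $(1-k)A$, and $n$ is invertible in $\mathbb F_\ell$.

(ii) Suppose $\delta(h)=a-ha$. Then the cocycle $\delta-\partial a$ vanishes at $h$, hence on $\langle h\rangle$. So $[\delta]$ restricts to $0$ on a Sylow $\ell$-subgroup, and since this restriction is injective, $[\delta]=0$, a contradiction. $\square$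

So elements of order prime to the characteristic cannot tell classes of complements apart when $b=0$, while a generator of a cyclic Sylow subgroup can.

*Example: not all of $H^1(K,N)$ matters.* Let $G=C_2\times C_2=\mathbb F_2\rtimes\langle k\rangle$. Then $|H^1(K,N)|=2$, but $m_I(G)=2=m_I(G/N)+1$. The reason is that $(1-k)N=0$, so an element $(b,k)$ already decides the value $\delta(k)=b$. In Theorem B the relevant group is $H^1(G/C_G(N),N)$, which is $0$ here.

## 6. The affine space of surviving classes: proof of Theorem B

The statements on $m$ are Lemma 2, with Lemma 1 identifying "not complemented" with $N\le\Phi(G)$.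

**Part 1: the Frattini case for $m_I$.** If $N\le\Phi(G)$, every maximal subgroup $M$ contains $N$, and $M$ contains a conjugate of $x$ if and only if $M/N$ contains a conjugate of $xN$. By (1), a set invariably generates $G$ if and only if its image invariably generates $G/N$. As in Lemma 2, a minimal invariable generating set of $G$ maps injectively onto one of $G/N$, and those of $G/N$ lift. So $m_I(G)=m_I(G/N)$.

From now on $G=N\rtimes K$.

**Part 2, lower bound.** The purpose is to add one element of $N$ to a set in $K$. Let $Y$ be a minimal invariable generating set of $K\cong G/N$ of size $m_I(K)$, and $1\ne n\in N$. Any conjugates in $G$ of the elements of $Y$ generate a subgroup $L$ with $LN=G$. If we add a conjugate of $n$, which is a nontrivial element of $N$, the generated group $L'$ has $L'N=G$ and $L'\cap N\ne1$, so $L'=G$ by Lemma 1. Thus $Y\cup\{n\}$ invariably generates $G$. Deleting $n$ leaves a subset of $K\ne G$. Deleting $y\in Y$ leaves a set whose image in $G/N$ is, up to the identity element, $Y\setminus\{y\}$, which does not invariably generate. Hence $m_I(G)\ge m_I(K)+1$.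

**Part 2, upper bound.** Let $C=C_K(N)$. As $N\le C_G(N)$, Dedekind's law gives $C_G(N)=N(C_G(N)\cap K)=NC$, and so $G/C_G(N)\cong K/C$. Put $h=\dim_FH^1(K/C,N)$. Let $X$ be a minimal invariable generating set of $G$ and write $x=(n_x,k_x)$. The $k_x$ invariably generate $K$. Choose $Y\subseteq X$ minimal such that the elements $k_y$ $(y\in Y)$ invariably generate $K$. Then these are distinct and form a minimal invariable generating set of $K$, so $|Y|\le m_I(K)$.

**Step 1: record which classes of complements survive.** For $Y\subseteq S\subseteq X$ let
$$\mathcal C(S)=\{[\delta]\in H^1(K,N):\ n_x-\delta(k_x)\in(1-k_x)N\ \text{ for all } x\in S\}. \tag{4}$$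
This is well defined because $\partial a(k)\in(1-k)N$. We claim that
$$S\text{ invariably generates }G\iff\mathcal C(S)=\varnothing. \tag{5}$$
If $S$ does not, a maximal $M$ contains conjugates of all elements of $S\supseteq Y$. Its image in $G/N\cong K$ contains conjugates of all $k_y$, so $MN=G$. By Lemma 1, $M$ is a complement, so $M=K_\delta$ for some $\delta$, and $[\delta]\in\mathcal C(S)$ by Lemma 3. Conversely, if $[\delta]\in\mathcal C(S)$, then by Lemma 3 the proper subgroup $K_\delta$ contains conjugates of all elements of $S$.

**Step 2: the surviving classes form an affine space.** Let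
$$U(S)=\{[\delta]\in H^1(K,N):\ \delta(k_x)\in(1-k_x)N\ \text{ for all }x\in S\}.$$
$F$ acts on $H^1(K,N)$ through values, and $(1-k)N$ is an $F$-subspace because $F$ commutes with $K$. So $U(S)$ is an $F$-subspace. If $[\delta_0]\in\mathcal C(S)$, then $[\delta]\in\mathcal C(S)$ if and only if $[\delta-\delta_0]\in U(S)$. So $\mathcal C(S)$ is empty or a coset of $U(S)$.

**Step 3: $\dim_FU(Y)\le h$.** The purpose is to show that a class in $U(Y)$ comes from $K/C$. Let $[\delta]\in U(Y)$. Since $C$ acts trivially on $N$, $\delta|_C$ is a homomorphism $C\to N$. For $k\in K$, $c\in C$,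
$$\delta(kck^{-1})=\delta(k)+k\delta(c)+kc\,\delta(k^{-1})=\delta(k)+k\delta(c)-kck^{-1}\delta(k)=k\delta(c),$$
because $kck^{-1}\in C$ acts trivially. So $\delta(C)$ is a $K$-submodule of $N$, hence $0$ or $N$.

Suppose $\delta(C)=N$. Then $D=\{k\in K:\delta(k)=0\}$ is a subgroup by (2), and it is proper. Let $y\in Y$ and $k=k_y$. As $[\delta]\in U(Y)$, $\delta(k)=a-ka$ for some $a\in N$. Pick $c\in C$ with $\delta(c)=-a$. Using that $c$ acts trivially and $\delta(c^{-1})=-\delta(c)$,
$$\delta(ckc^{-1})=\delta(c)+c\,\delta(k)+ck\,\delta(c^{-1})=\delta(c)+\delta(k)-k\delta(c)=-a+(a-ka)+ka=0 .$$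
So each $k_y$ has a conjugate in the proper subgroup $D$, contradicting that the $k_y$ invariably generate $K$.

Hence $\delta|_C=0$. Then $\delta(kc)=\delta(k)+k\delta(c)=\delta(k)$, so $\delta$ is constant on cosets of $C$ and is a cocycle of $K/C$. Thus $U(Y)$ lies in the image of the $F$-linear inflation map $H^1(K/C,N)\to H^1(K,N)$, and its dimension is at most $h$.

**Step 4: each new element lowers the dimension.** Start with $S=Y$. By (5), $\mathcal C(X)=\varnothing$. As long as $\mathcal C(S)\neq\varnothing$, take $[\delta]\in\mathcal C(S)$. Since $[\delta]\notin\mathcal C(X)$, some $x\in X$ violates the condition in (4), so $\mathcal C(S\cup\{x\})\subsetneq\mathcal C(S)$. Replace $S$ by $S\cup\{x\}$. The new $\mathcal C$ is empty or an affine space of strictly smaller dimension. The dimension starts at most at $h$, so after at most $h+1$ steps $\mathcal C(S)=\varnothing$. Then $S$ invariably generates $G$, so $S=X$ by minimality, and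
$$|X|\le|Y|+h+1\le m_I(K)+1+h. \qquad\blacksquare$$

## 7. Soluble normal subgroups: Corollary C(a)

Let $R=R_0>R_1>\dots>R_n=1$ be the part below $R$ of the given chief series. Since $R$ is soluble, each $A=R_i/R_{i+1}$ is an abelian minimal normal subgroup of $G/R_{i+1}$. The group $R_{i+1}$ acts trivially on $A$, so $G/C_G(A)$ is the group acting in Theorem B applied to $G/R_{i+1}$ and $A$. If $A$ is not complemented, neither $m$ nor $m_I$ changes from $G/R_i$ to $G/R_{i+1}$. If it is complemented, $H^1(G/C_G(A),A)=0$ and both increase by exactly $1$. So $m_I-m$ does not change from $G/R$ to $G$.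

**Soluble groups satisfy the hypothesis with $R=G$.** Let $A$ be a chief factor of characteristic $\ell$ and $Q=G/C_G(A)$, which acts faithfully and irreducibly on $A$. If $Q=1$, then $H^1(Q,A)=0$. Let $Q\ne1$. A normal $\ell$-subgroup of $Q$ has nonzero fixed points in $A$. These form a submodule, hence are all of $A$, and the subgroup is trivial by faithfulness. So $O_\ell(Q)=1$. A minimal normal subgroup of the soluble group $Q$ is an elementary abelian $r$-group, with $r\ne\ell$ by what was just said, so $S=O_{\ell'}(Q)\ne1$. The submodule $A^S$ is not $A$ by faithfulness, so $A^S=0$. In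
$$0\to H^1(Q/S,A^S)\to H^1(Q,A)\to H^1(S,A)$$
the first group is $0$ because $A^S=0$, and the last is $0$ because $\ell\nmid|S|$. So $H^1(Q,A)=0$. Therefore $m_I(G)=m(G)$ is the number of complemented factors in a chief series. $\blacksquare$

*Example.* $m(S_4)=m_I(S_4)=3$, in accordance with the sets in Section 1.

## 8. Excluding a line of classes with two elements

Theorem B says where $m_I$ can grow faster than $m$: we need faithful modules $N$ with $H^1(K,N)\neq0$. Suppose $H^1(K,N)$ is one-dimensional over $F=\mathbb F_\ell$ and $K$ has a cyclic Sylow $\ell$-subgroup $\langle h\rangle$. Let $\delta_0$ be a cocycle that is not a coboundary. By Lemmas 3 and 4(ii),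

* $(0,h)$ is conjugate into $K_\delta$ only when $\delta(h)\in (1-h)N$, that is, only when $[\delta]=0$;
* $(\delta_0(h),h)$ is conjugate into $K_\delta$ only when $(\delta-\delta_0)(h)\in(1-h)N$, that is, only when $[\delta]=[\delta_0]$.

Each of the two elements leaves exactly one class alive, the two classes differ, and so together they leave none while neither suffices alone. This is two elements for one chief factor, where $m$ goes up by one only. To repeat it, use modules in *different* characteristics: by Lemma 4(i), elements $(0,k)$ with $k$ of order prime to $\ell$ do not disturb the pair belonging to $\ell$.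

So we want one fixed group $H$ with $m(H)$ bounded and with such modules for arbitrarily many primes $\ell$. The group $\mathrm{PSL}(2,p)$ with $p\equiv1$ modulo all these primes will serve.

**Facts on $H=\mathrm{PSL}(2,p)$, $p\ge5$** (Dickson; see Huppert, *Endliche Gruppen I*, II.8).

1. $H$ is simple of order $p(p^2-1)/2$ and $2$-transitive on $\Omega=\mathbb P^1(\mathbb F_p)$, which has $p+1$ points.
2. The stabilizer of a point is a *Borel subgroup* $B=U\rtimes T$, with $|U|=p$ and $T$ cyclic of order $\frac{p-1}2$. Elements of order $p$ fix exactly one point; nontrivial elements of order prime to $p$ fix at most two.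
3. There are two conjugacy classes of cyclic subgroups $C$ called *tori*, one of order $\frac{p-1}2$ and one of order $\frac{p+1}2$. $N_H(C)$ is dihedral of order $p-1$, resp. $p+1$, and all elements of $N_H(C)\setminus C$ are involutions. Note $\gcd(\frac{p-1}2,\frac{p+1}2)=1$.
4. Every element has order $p$ or lies in a torus. An element $c$ of order $\ge3$ prime to $p$ lies in exactly one torus, namely $C_H(c)$.
5. Every proper subgroup lies in a Borel subgroup, or in some $N_H(C)$, or is isomorphic to a subgroup of $S_4$ or $A_5$.

*Example.* For $p=7$: $|H|=168$, $|\Omega|=8$, Borel subgroups have order $21$, tori have orders $3$ and $4$, and their normalizers are dihedral of orders $6$ and $8$.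

## 9. The modules $V_\ell$

We now fix the data of Theorem A. Since some $\ell\in\pi$ is at least $7$ and divides $p-1$, we have $p\ge7$. For $\ell\in\pi$: $\ell$ is odd and divides $p-1$, so $\ell\mid\frac{p-1}2$, $\ell\ne p$, and $p+1\equiv2\not\equiv0\bmod\ell$. Put $F=\mathbb F_\ell$, $P=F[\Omega]$ and $\Sigma=\sum_{x\in\Omega}[x]$. The coordinate sum of $\Sigma$ is $p+1\ne0$ in $F$, so $P=F\Sigma\oplus V_\ell$.

**Lemma 5.** For $\ell\in\pi$: (a) $V_\ell$ is irreducible; (b) $\mathrm{End}_H(V_\ell)=F$ and $C_H(V_\ell)=1$; (c) $H^1(H,V_\ell)\cong F$; (d) the Sylow $\ell$-subgroups of $H$ are cyclic, and one of them lies in $T\le B$.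

*Proof.* **(a) Irreducibility, using the fixed points of $U$.** Let $B$ be the stabilizer of a point $\infty$ and $U$ its subgroup of order $p$, which is regular on the $p$ points of $\Omega\setminus\{\infty\}$. The fixed space $P^U$ is spanned by $[\infty]$ and $\Sigma$. The vector $\alpha[\infty]+\beta\Sigma$ has coordinate sum $\alpha+\beta(p+1)$, so $V_\ell^U$ is spanned by $v=(p+1)[\infty]-\Sigma$.

Let $W\le V_\ell$ be a submodule containing $v$. Then $W$ contains $v-gv=(p+1)([\infty]-[g\infty])$ for all $g\in H$. As $p+1$ is invertible in $F$ and $H$ is transitive, $W$ contains all $[\infty]-[x]$, and these span $V_\ell$. So $W=V_\ell$.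

Let $W$ be a submodule not containing $v$. Then $W^U=W\cap Fv=0$. For $w\in W$,
$$w=\frac1{|U|}\sum_{u\in U}uw-\frac1{|U|}\sum_{u\in U}(u-1)w ,$$
where $|U|=p$ is invertible in $F$, and the first sum lies in $W^U=0$. So $W$ is spanned by elements $(u-1)w$ with $u\in U$, $w\in W$. Let $\langle\,,\rangle$ be the $H$-invariant form on $P$ with orthonormal basis $\Omega$. Then $\langle v,(u-1)w\rangle=\langle(u^{-1}-1)v,w\rangle=0$. So the submodule $W^\perp\cap V_\ell$ contains $v$, and by the previous paragraph it is $V_\ell$. Hence $W\le V_\ell\cap V_\ell^\perp=V_\ell\cap F\Sigma=0$.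

**(b)** $\dim\mathrm{End}_H(P)$ is the number of orbits of $H$ on $\Omega\times\Omega$, which is $2$. It is at least $\dim\mathrm{End}_H(F\Sigma)+\dim\mathrm{End}_H(V_\ell)=1+\dim\mathrm{End}_H(V_\ell)$, so $\mathrm{End}_H(V_\ell)=F$. As $H$ is simple and acts nontrivially on $V_\ell$, $C_H(V_\ell)=1$.

**(c)** By Shapiro's lemma $H^1(H,P)\cong\mathrm{Hom}(B,\mathbb F_\ell)$. Since $\ell\neq p$, homomorphisms $B\to\mathbb F_\ell$ are trivial on $U$, so this is $\mathrm{Hom}(T,\mathbb F_\ell)$, which is isomorphic to $\mathbb F_\ell$ because $T$ is cyclic of order divisible by $\ell$. Since $H$ is nonabelian simple, $H^1(H,F\Sigma)=\mathrm{Hom}(H,\mathbb F_\ell)=0$. As $P=F\Sigma\oplus V_\ell$, $H^1(H,V_\ell)\cong F$.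

**(d)** $|H|=p(p+1)\cdot\frac{p-1}2$ and $\ell\nmid p(p+1)$, so the Sylow $\ell$-subgroup of the cyclic group $T$ is a Sylow $\ell$-subgroup of $H$. $\square$

*Remark (an explicit cocycle).* Let $\chi:B\to\mathbb F_\ell$ be a nonzero homomorphism. Choose $r_x\in H$ with $r_x\infty=x$ and $r_\infty=1$, and put
$$\delta(g)=\sum_{x\in\Omega}\chi\!\left(r_x^{-1}\,g\,r_{g^{-1}x}\right)[x].$$
The argument of $\chi$ fixes $\infty$, so it lies in $B$. Since
$$r_x^{-1}gk\,r_{k^{-1}g^{-1}x}=\left(r_x^{-1}g\,r_{g^{-1}x}\right)\left(r_{g^{-1}x}^{-1}k\,r_{k^{-1}g^{-1}x}\right),$$
the coordinate of $\delta(gk)$ at $x$ is that of $\delta(g)$ at $x$ plus that of $\delta(k)$ at $g^{-1}x$, so (2) holds. The coordinate sum of $\delta$ is a homomorphism $H\to\mathbb F_\ell$, hence $0$, so $\delta$ has values in $V_\ell$. If $h$ generates the Sylow $\ell$-subgroup of $T$, the coordinate of $\delta(h)$ at $\infty$ is $\chi(h)\ne0$. Every vector $a-ha$ has coordinate $0$ at $\infty$, since $h$ fixes $\infty$. So one sees directly that $\delta(h)\notin(1-h)V_\ell$, and in particular that $\delta$ is not a coboundary.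

## 10. A minimal invariable generating set of size $2s+1$

For $\ell\in\pi$ let $h_\ell\in T\le B$ generate a Sylow $\ell$-subgroup of $H$. Choose $\delta_\ell\in Z^1(H,V_\ell)$ not a coboundary, and put $b_\ell=\delta_\ell(h_\ell)\in V_\ell\le V$. By Lemma 4(ii),
$$b_\ell\notin(1-h_\ell)V_\ell, \tag{6}$$
and in particular $b_\ell\neq0$. Let $t\in H$ generate a torus of order $\frac{p+1}2$. Define
$$X=\{x_\ell,y_\ell:\ell\in\pi\}\cup\{z\},\qquad x_\ell=(b_\ell,h_\ell),\quad y_\ell=(0,h_\ell),\quad z=(0,t).$$
These elements are distinct: $b_\ell\ne0$, and the orders of the $h_\ell$ and of $t$ are pairwise coprime and greater than $1$. So $|X|=2s+1$. Put $W_\ell=\bigoplus_{r\in\pi,\,r\ne\ell}V_r$, so that $G/W_\ell=V_\ell\rtimes H$.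

**Step 1: no proper subset of $X$ invariably generates $G$.** It suffices to delete one element and show that the remaining ones are conjugate into one proper subgroup.

*Deleting $x_\ell$.* The proper subgroup $W_\ell H$ contains $y_\ell$, $z$, and $x_r,y_r$ for $r\ne\ell$, since $b_r\in V_r\le W_\ell$.

*Deleting $y_\ell$.* Let $L=\{(w+\delta_\ell(k),k):w\in W_\ell,\ k\in H\}$, the preimage in $G$ of the complement $H_{\delta_\ell}$ in $G/W_\ell$. It is proper, and it contains $x_\ell=(\delta_\ell(h_\ell),h_\ell)$. Any other element of $X\setminus\{x_\ell,y_\ell\}$ maps to $(0,k)$ in $V_\ell\rtimes H$ with $k=h_r$ $(r\ne\ell)$ or $k=t$. The order of $k$ is a power of $r$ or equals $\frac{p+1}2$, in any case prime to $\ell$. By Lemma 4(i), $0-\delta_\ell(k)\in(1-k)V_\ell$, so by Lemma 3 $(0,k)$ is conjugate into $H_{\delta_\ell}$. As $L$ is the full preimage, the element is conjugate into $L$.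

*Deleting $z$.* The proper subgroup $VB$ contains all $x_\ell,y_\ell$.

**Step 2: $X$ invariably generates $G$.** Suppose not. By (1) a maximal subgroup $M$ contains a conjugate of each element of $X$.

*Case $V\le M$; here $z$ and one $x_\ell$ give the contradiction.* $M/V$ is a proper subgroup of $H$. It contains an element of order $\frac{p+1}2$ and, for some $\ell\in\pi$ with $\ell\ge7$, an element whose order is a positive power of $\ell$. We go through Fact 5. The number $\frac{p+1}2\ge4$ is coprime to $\frac{p-1}2$ and to $p$. So a Borel subgroup, of order $p\cdot\frac{p-1}2$, has no element of order $\frac{p+1}2$. Neither has a dihedral group of order $p-1$, whose elements have order $2$ or order dividing $\frac{p-1}2$. A dihedral group of order $p+1$ has order prime to $\ell$. Subgroups of $S_4$ and $A_5$ have order prime to $\ell\ge7$. So no proper subgroup is possible.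

*Case $V\not\le M$; here one pair $x_\ell,y_\ell$ gives the contradiction.* Now $MV=G$. $M\cap V$ is normalized by $M$ and by the abelian group $V$, so it is normal in $G$, i.e. a submodule of $V$. It is a maximal submodule: if $M\cap V<W<V$ with $W$ a submodule, then $MW\cap V=(M\cap V)W=W$ by Dedekind's law, so $M<MW<G$, contradicting maximality of $M$. Any submodule of $V$ is the sum of its intersections with the $V_r$, since these are the primary components of $V$, and each intersection is $0$ or $V_r$ by irreducibility. So $M\cap V=W_\ell$ for some $\ell$.

Therefore $M/W_\ell$ is a complement of $V_\ell$ in $G/W_\ell=V_\ell\rtimes H$, say $H_\delta$. It contains conjugates of the images $(b_\ell,h_\ell)$ of $x_\ell$ and $(0,h_\ell)$ of $y_\ell$. By Lemma 3, both $b_\ell-\delta(h_\ell)$ and $-\delta(h_\ell)$ lie in $(1-h_\ell)V_\ell$. Subtracting, $b_\ell\in(1-h_\ell)V_\ell$, contrary to (6).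

So $X$ is a minimal invariable generating set, and $m_I(G)\ge2s+1$.

*Remark (where the prime $\ge7$ is used).* Take $p=7$, $\pi=\{3\}$, and the same construction. Then $h_3$ has order $3$ and $t$ has order $4$. The stabilizer of a nonzero vector in $\mathrm{GL}(3,2)\cong\mathrm{PSL}(2,7)$ has order $24$ and is an elementary abelian group of order $4$ extended by $\mathrm{GL}(2,2)\cong S_3$ acting faithfully on it, so it is a subgroup $M_0\cong S_4$. By Facts 3 and 4, cyclic subgroups of equal order prime to $p$ are conjugate in $H$, so $h_3$ and $t$ have conjugates in $M_0$. Hence the proper subgroup $VM_0$ contains conjugates of $x_3,y_3,z$, and this $X$ does not invariably generate.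

## 11. Bounding $m(\mathrm{PSL}(2,p))$ and the end of Theorem A

**Lemma 6.** $m(\mathrm{PSL}(2,p))\le6$ for every prime $p\ge5$.

*Proof.* Suppose $X=\{x_1,\dots,x_d\}$ is a minimal generating set with $d\ge7$, and put $A_i=\langle X\setminus\{x_i\}\rangle\ne H$.

**Step 1: the $A_i$ repel each other.** If $i\ne j$, then $X\subseteq A_i\cup A_j$, so
$$\text{no proper subgroup contains both }A_i\text{ and }A_j. \tag{7}$$

**Step 2: the $A_i$ are large.** For distinct elements $x_{i_1},\dots,x_{i_k}$ of $X$ the chain $1<\langle x_{i_1}\rangle<\langle x_{i_1},x_{i_2}\rangle<\cdots$ is strict, because otherwise one element of $X$ would be redundant. So a $k$-subset of $X$ generates a group whose order is a product of at least $k$ primes (with multiplicity). In particular $|A_i|$ is a product of at least $6$ primes. As $24$ and $60$ are products of $4$ primes, $A_i$ does not embed in $S_4$ or $A_5$. By Fact 5, each $A_i$ lies in a Borel subgroup or in some $N_H(C)$.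

**Step 3: a common subgroup of four of them.** Let $J=\langle x_1,x_2,x_3\rangle$. By the chain, $|J|\ge8$, and $J\le A_i$ for all $i\ge4$.

*Case $p\mid|J|$.* Let $u\in J$ have order $p$. For $i\ge4$, $u\in A_i$, and $p\nmid p\pm1$, so $A_i$ lies in a Borel subgroup containing $u$. There is only one, since $u$ fixes exactly one point. So $A_4$ and $A_5$ lie in the same Borel subgroup, contradicting (7).

*Case $p\nmid|J|$.* If $A_4$ lies in a Borel subgroup $U\rtimes T$, then $J\cap U=1$, so $J$ embeds in $T$ and is cyclic of order $\ge8$. If $A_4\le N_H(C')$, then $J\cap C'$ has index at most $2$ in $J$ and is cyclic of order $\ge4$. In either case $J$ contains an element $c$ of order $\ge4$ prime to $p$. Let $C$ be the unique torus containing $c$ (Fact 4). Let $i\ge4$, so $c\in A_i$. If $A_i\le N_H(C')$, then $c\in C'$, since elements outside $C'$ are involutions, and so $C'=C$. If $A_i$ lies in a Borel subgroup, this is the stabilizer of one of the at most two fixed points of $c$. So each of $A_4,A_5,A_6,A_7$ lies in one of at most three proper subgroups. Two of them lie in the same one, contradicting (7). $\square$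

**End of the proof of Theorem A.** Adjoin the modules $V_\ell$ to $H$ one at a time. At each step $V_\ell$ is an abelian minimal normal subgroup (irreducible by Lemma 5(a)) and is complemented, so $m$ goes up by exactly $1$ by Lemma 2. Hence $m(G)=m(H)+s\le s+6$ by Lemma 6. With $m_I(G)\ge2s+1$ from Section 10, $m_I(G)-m(G)\ge s-5$, which is positive for $s\ge6$. Since $\pi$ may be any set of odd primes with one of them $\ge7$, and a suitable $p$ exists by Dirichlet, the difference is unbounded. $\blacksquare$

*Remark (not used above).* Whiston and Saxl (J. Algebra 258 (2002)) proved $m(\mathrm{PSL}(2,p))\le4$. With this, the prime $p=2311=2\cdot3\cdot5\cdot7\cdot11+1$ and $\pi=\{3,5,7,11\}$, where $s=4$, already give $m_I(G)\ge9>8\ge m(G)$.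

## 12. The upper bound $2s+5$: Corollary C(b)

**Lemma 7.** $m_I(\mathrm{PSL}(2,p))\le5$ for every prime $p\ge7$.

*Proof.* **Step 1: turn a minimal set into an antichain.** For a maximal subgroup $M$ of $H$ put $\widetilde M=\bigcup_{x\in H}xMx^{-1}$. Let $\{g_1,\dots,g_d\}$ be a minimal invariable generating set. For each $i$, deleting $g_i$ destroys invariable generation, so by (1) there is a maximal $M_i$ with $g_j\in\widetilde M_i$ for all $j\ne i$; and $g_i\notin\widetilde M_i$, since the full set invariably generates. For $i\ne j$ we have $g_j\in\widetilde M_i\setminus\widetilde M_j$. So the sets $\widetilde M_1,\dots,\widetilde M_d$ are pairwise incomparable under inclusion.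

**Step 2: list the maximal subgroups.** We claim that a maximal subgroup $M$ is a Borel subgroup, a torus normalizer, or isomorphic to $A_4$, $S_4$ or $A_5$. By Fact 5 we may assume that $M$ is isomorphic to a subgroup of $S_4$ or $A_5$. Apart from $A_4,S_4,A_5$ these are cyclic, or elementary abelian of order $4$, or dihedral of order $6$, $8$ or $10$.

* If $M$ is cyclic, then by Fact 4 it has order $p$ and lies in a Borel subgroup, or it lies in a torus. By maximality $M$ is then a Borel subgroup or a torus normalizer.
* If $M$ is dihedral of order $2n$ with $n\in\{3,4,5\}$, its rotations are generated by an element $c$ of order $n$, prime to $p\ge7$. Since $M$ normalizes $\langle c\rangle$, it normalizes the torus $C_H(c)=C$. So $M\le N_H(C)$, with equality by maximality.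
* If $M$ is elementary abelian of order $4$, take an involution $e\in M$. It lies in a torus $C$ and is its only involution, so $N_H(C)\le C_H(e)$. Also $M\le C_H(e)\ne H$, since $H$ has trivial center. By maximality $M=C_H(e)\ge N_H(C)$, but $|N_H(C)|\ge p-1\ge6$, a contradiction.

**Step 3: count the sets $\widetilde M$.** Borel subgroups form one conjugacy class and torus normalizers form two. Two cyclic subgroups of $H$ of equal order $n>1$ prime to $p$ are conjugate: each lies in a torus, $n$ divides only one of the coprime numbers $\frac{p\pm1}2$, tori of equal order are conjugate, and a cyclic group has only one subgroup of order $n$. Since $2,3,4,5$ are prime to $p\ge7$, the set $\widetilde M$ for $M\cong A_4,S_4,A_5$ consists of all elements of $H$ whose order lies in $\{1,2,3\}$, $\{1,2,3,4\}$, $\{1,2,3,5\}$ respectively. So there are at most six possible sets $\widetilde M$, and those for $A_4$ and $S_4$ are comparable. An antichain among them has at most five members, and $d\le5$. $\square$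

**Proof of Corollary C(b).** Adjoin the $V_\ell$ to $H$ one at a time, and consider the step that adjoins $N=V_\ell$. The modules adjoined earlier act trivially on $V_\ell$ and $C_H(V_\ell)=1$, so the group acting faithfully is $H$. The field is $\mathrm{End}(N)=\mathbb F_\ell$, and $\dim_FH^1(H,V_\ell)=1$ by Lemma 5. By Theorem B(2),
$$\text{each step raises } m_I \text{ by } 1 \text{ or } 2. \tag{8}$$
With Lemma 7, $m_I(G)\le m_I(H)+2s\le2s+5$. Together with Theorem A, $2s+1\le m_I(G)\le2s+5$.

For the ratio, $m(G)=m(H)+s$ with $1\le m(H)\le6$, so
$$\frac{2s+1}{s+6}\le\frac{m_I(G)}{m(G)}\le\frac{2s+5}{s+1},$$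
and both ends tend to $2$ as $s\to\infty$.

For sharpness, the total increase of $m_I$ over the $s$ steps is $m_I(G)-m_I(H)\ge2s+1-5=2s-4$. If $q$ steps raise $m_I$ by $2$, the increase is $s+q$ by (8), so $q\ge s-4$. For $s\ge5$ at least one step raises $m_I$ by exactly $2=1+\dim_FH^1$. So the upper bound in Theorem B(2) is attained with $\dim_FH^1=1$. $\blacksquare$
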